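# Iterated pseudocenters of finite nilpotent groups

## Centralizers, normal closures, and the pseudocenter

Throughout, $[x,y]=x^{-1}y^{-1}xy$ and $x^y=y^{-1}xy$. Longer commutators are left-normed, so $[x,y,z]=[[x,y],z]$. For a subset $X$ of a group $G$, the normal closure $X^G$ is the smallest normal subgroup of $G$ containing $X$; it is generated by all conjugates of elements of $X$. For example, in $S_3$ the normal closure of $\langle(12)\rangle$ is all of $S_3$, because the three transpositions generate $S_3$.

**Definition (pseudocenter).** For $g\in G$ put $N_g=C_G(g)^G$. Wiegold's pseudocenter of $G$ is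
$$P(G)=\bigcap_{g\in G}N_g=\bigcap_{g\in G}C_G(g)^G .$$

We shall use four immediate remarks without comment. Each $N_g$ is normal, so $P(G)$ is normal in $G$. We have $g\in C_G(g)\le N_g$. If $g$ is central, then $N_g=G$ and $g$ imposes no condition. Finally $C_G(g^x)=C_G(g)^x$, so $N_{g^x}=N_g$, and only conjugacy classes matter.

Two examples. In $S_3$, a transposition $\tau$ has centralizer $\langle\tau\rangle$, whose normal closure is $S_3$. A $3$-cycle has centralizer $A_3$, which is normal. So $P(S_3)=A_3$. In the dihedral group $D_8$ of order $8$, every non-central $g$ has a centralizer of order $4$, which is normal since its index is $2$. All three subgroups of order $4$ occur, and they intersect in the center. So $P(D_8)=Z(D_8)$.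

**Definition (iterates).** $P^0(G)=G$ and $P^{j+1}(G)=P(P^j(G))$, the pseudocenter of the group $P^j(G)$.

For example $P^2(S_3)=P(A_3)=A_3$, because an abelian group equals its pseudocenter. Note that $P^2(G)$ is computed from centralizers and conjugates inside $P(G)$; the rest of $G$ is forgotten.

**Definition (central series, class).** The upper central series is $Z_0(G)=1$, $Z_{i+1}(G)/Z_i(G)=Z(G/Z_i(G))$. The lower central series is $\gamma_1(G)=G$, $\gamma_{i+1}(G)=[\gamma_i(G),G]$. The group is nilpotent of class $c$ if $\gamma_{c+1}(G)=1$ and $c$ is least with this property.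

For example, let $D=\langle r,s\rangle$ be dihedral of order $2^{k+1}$, with $r$ of order $2^k$. Since $[r^a,s]=r^{-2a}$, we get $\gamma_i(D)=\langle r^{2^{i-1}}\rangle$ for $i\ge2$, so $D$ has class $k$. The group $UT_{c+1}(p)$ of upper unitriangular $(c+1)\times(c+1)$ matrices over $\mathbb F_p$ has class exactly $c$.

We recall some textbook facts. If $G=H_1\ge H_2\ge\cdots$ are normal subgroups with $[H_i,G]\le H_{i+1}$, then $\gamma_i(G)\le H_i$. If $G$ is nilpotent of class $c\ge 2$, then $G/Z_2(G)$ has class $c-2$, and $Z(G)<Z_2(G)$. A subgroup containing $G'=\gamma_2(G)$ is normal. Subgroups and quotients of nilpotent groups are nilpotent.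

## When the chain $G\ge P(G)\ge P^2(G)\ge\cdots$ stops

For a nilpotent group the chain stops exactly when it reaches an abelian group.

**Lemma 1.** (a) For every group $G$, $P(G)\le C_G(Z_2(G))$. (b) If $G$ is nilpotent, then $P(G)=G$ if and only if $G$ is abelian. So, for nilpotent $G$ and $n\ge1$, $P^n(G)\ne P^{n-1}(G)$ if and only if $P^{n-1}(G)$ is non-abelian.

*Proof.* (a) Let $g\in Z_2(G)$. Then $[g,x]\in Z(G)$ for all $x$, and $[g,xy]=[g,y][g,x]^y=[g,y][g,x]$. So $x\mapsto[g,x]$ is a homomorphism from $G$ into the abelian group $Z(G)$. Its kernel is $C_G(g)$, which is therefore normal, and $P(G)\le N_g=C_G(g)$.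

(b) If $G$ is abelian, every $N_g$ is $G$. If $G$ is nilpotent and non-abelian, pick $g\in Z_2(G)\setminus Z(G)$. Then $P(G)\le C_G(g)<G$. The last sentence is (b) applied to the nilpotent group $P^{n-1}(G)$. $\square$

The problem comes from Mattia Brescia, Bernardo Giuseppe Di Siena, Ernesto Ingross, Marco Trombetti, "The Pseudocentre of a Group (with an appendix by Anthony Genevois)", arXiv:2511.21175 (2025). It comes with two known facts: a non-trivial finite group has non-trivial pseudocenter, and a solvable group equals its pseudocenter if and only if it is abelian. Lemma 1(b) proves all that we need of the second, and we do not need the first.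

**Question.** Let $n$ be a positive integer. Is there a finite nilpotent group $G$ with $P^n(G)\neq P^{n-1}(G)$? For which $n$?

By Lemma 1 we are asking how many times one can take the pseudocenter and still have a non-abelian group. The answer is that such a group exists for every $n$, and it can be taken to be a $p$-group for any prescribed prime $p$. Here are the precise statements.

**Theorem A.** For every $n\ge1$ and every odd prime $p$ there is a finite $p$-group $G$ of class at most $\lfloor 2^{n+2}/3\rfloor$ with $P^n(G)\ne P^{n-1}(G)$.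

**Theorem B.**

1. Let $G$ be a nilpotent group (possibly infinite) of class $c\ge1$. Then $P^j(G)$ has class at most $\max(1,\lfloor c/2^j\rfloor)$ for all $j\ge0$. Hence $P^n(G)\ne P^{n-1}(G)$ forces $c\ge2^n$.
2. Let $c(n)$ be the least class of a finite nilpotent group with $P^n(G)\ne P^{n-1}(G)$. Then $2^n\le c(n)\le\lfloor2^{n+2}/3\rfloor$, $c(1)=2$ and $c(2)=4$; the value $4$ is attained by $D_8\wr C_2$. Let $p$ be odd, $c\ge1$, $n=\lfloor\log_2c\rfloor$, and let $\lambda_p(c)$ be the largest number of strict inclusions in $G\ge P(G)\ge P^2(G)\ge\cdots$ over finite $p$-groups $G$ of class exactly $c$. Then $\max(n-1,0)\le\lambda_p(c)\le n$, and $\lambda_p(c)=n$ if $c\ge\lfloor2^{n+2}/3\rfloor$.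
3. For every $n\ge 1$ there is also a finite $2$-group $G$, of class at most $2\cdot8^{n-1}$, with $P^n(G)\ne P^{n-1}(G)$.
4. For every prime $p$ and every $n\ge0$ there is a finite $p$-group whose chain $G\ge P(G)\ge P^2(G)\ge\cdots$ has exactly $n$ strict inclusions.

We prove B1 first, because it says where not to look. Then come $D_8\wr C_2$, part B3 (where the main device is easiest to see), Theorem A, and the remaining parts of B.

## Taking the pseudocenter at least halves the class

Start by hand. If $G$ has class $2$, then $Z_2(G)=G$, so $P(G)\le Z(G)$ by Lemma 1(a). So any non-abelian group of class $2$ answers the question for $n=1$ and for no larger $n$. Class $3$ is also too small for $n=2$, as Step 2 shows.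

**Step 1: pseudocenters under quotients.** This step makes induction on the class possible. Let $\varphi:G\to\bar G$ be an epimorphism. Then $\varphi(C_G(g))\le C_{\bar G}(\varphi(g))$, and since $\varphi$ is onto, $\varphi(C_G(g)^G)=\varphi(C_G(g))^{\bar G}\le C_{\bar G}(\varphi(g))^{\bar G}$. Every element of $\bar G$ is some $\varphi(g)$, so $\varphi(P(G))\le P(\bar G)$.

**Step 2: if $c\le3$, then $P(G)$ is abelian.** This is the start of the induction. As $\gamma_4(G)=1$, we have $[G',G]=\gamma_3(G)\le Z(G)$, so $G'\le Z_2(G)$. By Lemma 1(a), $P(G)$ centralizes $G'$. Let $b\in P(G)$. Then $G'\le C_G(b)$, so $C_G(b)$ is normal and $P(G)\le N_b=C_G(b)$. As $b\in P(G)$ was arbitrary, $P(G)$ is abelian.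

**Step 3: $P(G)$ has class at most $\max(1,\lfloor c/2\rfloor)$.** This is one halving. For $c\le3$ it is Step 2. Let $c\ge4$ and $d=\lfloor(c-2)/2\rfloor\ge1$. The group $G/Z_2(G)$ has class $c-2$, so by induction $P(G/Z_2(G))$ has class at most $d$. By Step 1 it contains the image of $P(G)$. So $\gamma_{d+1}(P(G))\le P(G)\cap Z_2(G)$, and this is centralized by $P(G)$ by Lemma 1(a). Hence $\gamma_{d+2}(P(G))=1$, and $P(G)$ has class at most $d+1=\lfloor c/2\rfloor$.

**Step 4: iteration.** Applying Step 3 repeatedly, and using $\lfloor\lfloor c/2^{j}\rfloor/2\rfloor=\lfloor c/2^{j+1}\rfloor$, we see that $P^j(G)$ has class at most $\max(1,\lfloor c/2^j\rfloor)$. If $P^n(G)\ne P^{n-1}(G)$, then $P^{n-1}(G)$ is non-abelian by Lemma 1, so $\lfloor c/2^{n-1}\rfloor\ge2$ and $c\ge2^n$. This proves Theorem B1. $\square$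

So for $n=2$ we need class at least $4$.

## The group $D_8\wr C_2$ has a non-abelian pseudocenter

The wreath product $H\wr C_2$ is $(H\times H)\rtimes\langle\sigma\rangle$, where $\sigma$ has order $2$ and $(a,b)^\sigma=(b,a)$. For example $C_2\wr C_2\cong D_8$.

Let $H=D_8$, $Z=Z(H)=H'=\langle z\rangle$, $B=H\times H$, $G=H\wr C_2$, and
$$\mathcal K=\{(a,b)\in B: ab\in Z\}.$$

**Step 1: $\mathcal K=G'$.** This identifies the subgroup that we shall find inside every $N_g$. As $H/Z$ is abelian, $(a,b)\mapsto abZ$ is a homomorphism $B\to H/Z$ with kernel $\mathcal K$, and it is unchanged by $\sigma$. So it extends to a homomorphism $G\to H/Z\times C_2$ with kernel $\mathcal K$, given on $\sigma$ by the generator of $C_2$. Thus $\mathcal K\trianglelefteq G$, $G/\mathcal K$ is abelian, and $G'\le\mathcal K$. Conversely, $[(a,1),\sigma]=(a^{-1},1)(1,a)=(a^{-1},a)\in G'$ and $Z\times Z=H'\times H'\le G'$. If $(a,b)\in\mathcal K$, then $b=a^{-1}z'$ with $z'\in Z$, and $(a,b)=(a,a^{-1})(1,z')\in G'$.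

**Step 2: $N_g\ge\mathcal K$ for $g=(h,h')$ with $h,h'$ not conjugate in $H$.** We show more: $N_g\ge B$. The centralizer of $g$ contains $C_H(h)\times1$ and $1\times C_H(h')$. Conjugating by $\sigma$ as well, $N_g$ contains both $C_H(h)$ and $C_H(h')$ in each of the two coordinates. If $h$ or $h'$ is central in $H$, one of these is $H$ and $N_g\ge B$. Otherwise note that in $D_8$ a non-central $h$ satisfies $h^2\in Z$, $C_H(h)=\langle h\rangle Z=Z\cup hZ$ has order $4$, and $h^H=hZ$. So the non-central elements of $C_H(h)$ are exactly the conjugates of $h$. If $C_H(h)=C_H(h')$, then $h'$ would be conjugate to $h$. So the two centralizers are distinct subgroups of index $2$, their product is $H$, and again $N_g\ge B\ge\mathcal K$.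

**Step 3: $N_g\ge\mathcal K$ for all other $g$.** First we produce an element $s\in N_g\setminus B$. If $g\notin B$, take $s=g$. If $g=(h,h')$ with $h'=h^x$, then $g$ is conjugate to $(h,h)$ by $(1,x^{-1})$, and $(h,h)$ commutes with $\sigma$. So $N_g=N_{(h,h)}$ contains $s=\sigma$. Conjugation by $s$ interchanges $H\times1$ and $1\times H$. In $G/N_g$ the element $s$ is trivial, so $H\times1$ and $1\times H$ have the same image. They commute with each other, so this common image commutes with itself; it is abelian, and it is the whole image of $B$. As $G=B\langle s\rangle$, the group $G/N_g$ is the image of $B$, hence abelian. So $N_g\ge G'=\mathcal K$.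

**Step 4: conclusion for $n=2$.** Steps 2 and 3 give $P(G)\ge\mathcal K$. The group $\mathcal K$ contains all $(a,a^{-1})$, so it projects onto $H$ and is non-abelian. Hence $P^2(G)\ne P(G)$ by Lemma 1.

**Step 5: the class of $G$ is exactly $4$.** This gives the value of $c(2)$. As $a^{-1}\in aZ$ for all $a\in H$, the group $G'=\mathcal K$ is generated by $Z\times Z$ and the elements $(a,a)$. Here $[(a,a),\sigma]=1$ and $[(a,a),B]\le H'\times H'=Z\times Z$. So $G'$ is central modulo the normal subgroup $Z\times Z$, that is, $\gamma_3(G)\le Z\times Z$. Next, $B$ centralizes $Z\times Z$, and $[(z_1,z_2),\sigma]=(z_1^{-1}z_2,z_2^{-1}z_1)\in\langle(z,z)\rangle$, which is central in $G$. So $\gamma_4(G)\le\langle(z,z)\rangle$ and $\gamma_5(G)=1$. The class is at most $4$, and by Theorem B1 it is at least $4$. So $c(2)=4$. Also $c(1)=2$: the class is at least $2$ by B1, and $D_8$ has class $2$ and $P(D_8)\ne D_8$.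

## Three reasons why a third iterate needs more

*Large class is not enough.* In the dihedral group of order $2^{k+1}$ with $k\ge2$, the centralizer of $r$ is $\langle r\rangle$, which is normal and abelian. So $P(D)\le\langle r\rangle$ is abelian although the class is $k$.

*The wreath product argument does not restart.* One would like to apply the argument for $D_8\wr C_2$ again, to $P(G)$. Step 3 needs an element that swaps the two coordinates. But $P(G)$ contains no such element: $Z\times Z\le Z_2(G)$ because $[Z\times Z,G]\le\langle(z,z)\rangle\le Z(G)$, so $P(G)$ centralizes $(z,1)$ by Lemma 1(a), and no element outside $B$ does. The structure that produced the lower bound has been lost. A statement that can be iterated must apply to the group $P(G)$ even though we only know a lower bound for it. So we want a group $G=G_1\ge G_2\ge\cdots$ and a statement of the form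
$$G_m\le Q\le G\quad\Longrightarrow\quad G_{m'}\le P(Q),$$
for *every* intermediate $Q$, with $m'$ depending only on $m$. Such a statement feeds its own output back in.

*In a filtered group, the obvious commuting elements are too deep.* Suppose $G=G_1\ge\cdots\ge G_K=1$ are normal subgroups with $[G_i,G_j]\le G_{i+j}$, and $g\in G_j$. The elements that certainly commute with $g$ are the powers of $g$ and the elements of $G_{K-j}$, since $[G_j,G_{K-j}]\le G_K=1$. Take $K=2h$ and $j=h$. Then all of these lie in $G_h$, and so does the normal closure of the subgroup that they generate. But $[G_h,G_h]\le G_{2h}=1$, so $G_h$ is abelian. From these elements alone, an element $g\in G_h$ never yields a non-abelian lower bound for $P(G)$. This is the exact difficulty: we must find, for a deep element $g$, *shallow* elements that commute with it.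

Over a ring with a central nilpotent element $t$ this is easy. If $g=1+t^jy$, then $1+t^my$ commutes with $g$ for every $m$, however small compared with $j$. We divide $g-1$ by a power of $t$. For instance $1+t^5e_{12}$ commutes with $1+te_{12}$.

## Congruence subgroups of $SL_3(\mathbb F_2[t]/(t^k))$

We carry this out for $p=2$. Two general facts will be used in both constructions.

In any ring, if $x,y$ are units, then $[x,y]=(yx)^{-1}xy$, so
$$[x,y]=1+(yx)^{-1}(xy-yx),\qquad xy-yx=(x-1)(y-1)-(y-1)(x-1).\tag{1}$$

**Lemma 2 (filling).** Let $G=H_1\ge H_2\ge\cdots\ge H_K=1$ be normal subgroups of $G$ and $N\le G$. If $(N\cap H_l)H_{l+1}=H_l$ for all $l$ with $s\le l\le K-1$, then $H_s\le N$, where $1\le s\le K$.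

*Proof.* $H_K=1\le N$. If $H_{l+1}\le N$ with $l\ge s$, then $H_l=(N\cap H_l)H_{l+1}\le N$. Descend to $l=s$. $\square$

Let $F=\mathbb F_2$, $k\ge2$, $R=F[t]/(t^k)$, and
$$\Gamma_i=\ker\bigl(SL_3(R)\to SL_3(R/t^iR)\bigr)\ (1\le i\le k),\qquad \Gamma_i=1\ (i\ge k).$$
For example $\Gamma_{k-1}=\{1+t^{k-1}X\}$ with $X$ a matrix over $F$ of trace $0$, a group of order $2^8$.

**Step 1: the layers.** We identify $\Gamma_i/\Gamma_{i+1}$. Let $1\le i\le k-1$. An element of $\Gamma_i$ is $1+t^iX$, where $X$ modulo $t$ is well defined. From $\det(1+t^iX)\equiv1+t^i\operatorname{tr}X\pmod{t^{i+1}}$ we get $X\bmod t\in\mathfrak{sl}_3(F)$, the matrices of trace $0$. The map $1+t^iX\mapsto X\bmod t$ is a homomorphism $\Gamma_i\to\mathfrak{sl}_3(F)$ with kernel $\Gamma_{i+1}$. It is onto because of the matrices $1+t^ie_{ab}$ ($a\ne b$) and the diagonal matrices with entries $1+t^i,(1+t^i)^{-1},1$ in some order, which map to $e_{ab}$ and to matrices $e_{aa}-e_{bb}$. We call the image of an element of $\Gamma_i$ its leading term at level $i$. By (1), if $u\in\Gamma_i$ and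 $v\in\Gamma_j$ have leading terms $X$ and $Y$, then $[u,v]\in\Gamma_{i+j}$, and if $i+j\le k-1$ its leading term at level $i+j$ is $XY-YX$. In particular $\Gamma_1$ is a finite $2$-group, $\gamma_i(\Gamma_1)\le\Gamma_i$, and $\Gamma_1$ has class at most $k-1$.

**Step 2: seven brackets fill $\mathfrak{sl}_3(F)$.** A single commuting element supplies one leading term $x$; we need to know that brackets with it generate everything.

**Lemma 3.** Let $x\in M_3(F)$ be non-scalar, $J_0=Fx$, and $J_{r+1}=\operatorname{span}\{[y,z]:y\in J_r,\ z\in\mathfrak{sl}_3(F)\}$, where $[y,z]=yz-zy$. Then $J_7=\mathfrak{sl}_3(F)$.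

*Proof.* Conjugating $x$ by an invertible matrix conjugates all the $J_r$, so we may change basis. As $x$ is not scalar, some vector $v$ is not an eigenvector, that is, $xv\notin Fv$. Choose a basis with $e_1=v$ and $e_3=xv$. Then $x_{31}=1$. As $e_{13}e_{23}=e_{23}e_{13}=0$,
$$[e_{13},[e_{23},x]]=-e_{13}xe_{23}-e_{23}xe_{13}=-x_{32}e_{13}-x_{31}e_{23}\in J_2 .$$
Since $[e_{12},e_{13}]=0$ and $[e_{12},e_{23}]=e_{13}$, bracketing $e_{12}$ with this element gives $-x_{31}e_{13}$. So $e_{13}\in J_3$.

Now let $\{a,b,c\}=\{1,2,3\}$ and $e_{ab}\in J_r$. Then $J_{r+1}$ contains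
$$e_{ab}=[e_{aa}-e_{cc},e_{ab}],\qquad e_{ac}=[e_{ab},e_{bc}],\qquad e_{cb}=[e_{ca},e_{ab}] .$$
So no $e_{ab}$ is lost from one step to the next, and from a pair $(a,b)$ we reach $(a,c)$ and $(c,b)$. From $(1,3)$ we reach $(1,2)$ and $(2,3)$ in one step. From these we reach $(3,2)$ and $(2,1)$ in the second step. From $(3,2)$ we reach $(3,1)$ in the third. So $J_6$ contains all $e_{ab}$ with $a\ne b$. Then $J_7$ contains all of these again and all $[e_{ab},e_{ba}]=e_{aa}-e_{bb}$. These span $\mathfrak{sl}_3(F)$, and $J_7\le\mathfrak{sl}_3(F)$ because commutators have trace $0$. $\square$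

The size $3$ matters here. In $\mathfrak{sl}_2(\mathbb F_2)$, spanned by $e_{12}$, $e_{21}$ and $e_{11}-e_{22}=1$, take $x=e_{12}$. Its brackets span the scalars, and all further brackets vanish.

**Step 3: the statement that feeds itself.**

**Proposition 4.** If $\Gamma_m\le Q\le\Gamma_1$ with $m\ge1$, then $\Gamma_{8m}\le P(Q)$.

*Proof.* We may assume $8m\le k-1$, since otherwise $\Gamma_{8m}=1$. Let $g\in Q$ and $N=C_Q(g)^Q$. If $g$ is scalar, then $N=Q\ge\Gamma_{8m}$. Let $g$ be non-scalar.

*Division.* Let $j\le k-1$ be maximal such that $g$ is scalar modulo $t^j$. Write $g=s+t^jy$ with $s\in R$ and $y\in M_3(R)$. Then $\bar y=y\bmod t$ is not scalar, since otherwise $g$ would be scalar modulo $t^{j+1}$, against the choice of $j$ (or against $g$ being non-scalar, if $j=k-1$). The matrix $1+t^my$ commutes with $s+t^jy=g$.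

*Correcting the determinant.* The element $\det(1+t^my)$ lies in $1+t^mR$, a finite abelian $2$-group, on which cubing is bijective. So it equals $\mu^3$ with $\mu\in1+t^mR$. Put $u=\mu^{-1}(1+t^my)$. Then $\det u=1$, $u\in\Gamma_m\le Q$, and $u$ commutes with $g$, so $u\in N$. Writing $\mu=1+t^m\nu$, the leading term of $u$ at level $m$ is $x=\bar y-\bar\nu$. It lies in $\mathfrak{sl}_3(F)$ by Step 1, and it is non-scalar.

*Filling.* Let $8m\le i\le k-1$ and $z_1,\dots,z_7\in\mathfrak{sl}_3(F)$. Choose $a_1,\dots,a_6\in\Gamma_m$ and $a_7\in\Gamma_{i-7m}$ with leading terms $z_1,\dots,z_7$ at these levels. As $i-7m\ge m$, all $a_r$ lie in $\Gamma_m\le Q$. Since $N\trianglelefteq Q$, the commutator $[u,a_1,\dots,a_7]$ lies in $N$. Its level is $m+6m+(i-7m)=i$, and its leading term there is $[x,z_1,\dots,z_7]$. By linearity, these brackets span $J_7=\mathfrak{sl}_3(F)$. The leading terms of $N\cap\Gamma_i$ form an additive group, which is an $\mathbb F_2$-subspace. So $(N\cap\Gamma_i)\Gamma_{i+1}=\Gamma_i$ for all $i$ with $8m\le i\le k-1$, and $\Gamma_{8m}\le N$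 by Lemma 2. As $g$ was arbitrary, $\Gamma_{8m}\le P(Q)$. $\square$

**Step 4: proof of Theorem B3.** Let $k=2\cdot8^{n-1}+1$ and $G=\Gamma_1$. Proposition 4, applied with $Q=P^j(G)$ and $m=8^j$, gives by induction $\Gamma_{8^j}\le P^j(G)$ for all $j\ge0$. The group $\Gamma_{8^{n-1}}$ is non-abelian. Indeed, it has elements whose leading terms at level $8^{n-1}$ do not commute, and by Step 1 their commutator has non-zero leading term at level $2\cdot8^{n-1}=k-1$. So $P^{n-1}(G)$ is non-abelian and $P^n(G)\ne P^{n-1}(G)$ by Lemma 1. The class of $G$ is at most $k-1=2\cdot8^{n-1}$. $\square$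

This already answers the question for every $n$, with $2$-groups. The class grows by a factor $8$ per step: one unit for the level of $u$ and seven for the brackets. By B1 a factor of about $2$ is the least one could hope for. To come close to it, one bracket should suffice to fill a layer, so the layers must be very small. The next construction keeps the division by a central element and has layers of dimension $2$ and $1$ over $\mathbb F_p$.

## A skew polynomial ring with an involution

Let $p$ be odd, $F=\mathbb F_p$, $E=\mathbb F_{p^2}$, $\sigma(a)=a^p$, so that $\sigma^2=1$ on $E$ and $F$ is the fixed field. Put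
$$E_0=\{a\in E:\sigma(a)=-a\}.$$
Every $a\in E$ is $\frac12(a+\sigma(a))+\frac12(a-\sigma(a))$, and $F\cap E_0=0$ as $p$ is odd. So $E=F\oplus E_0$ and $E_0=F\delta$ is a line over $F$, with $\delta\notin F$. For $p=3$, $E=F(i)$ with $i^2=-1$, we have $\sigma(a+bi)=a-bi$ and $E_0=Fi$.

**Definition (the ring $\mathcal O$).** Let $K\ge2$. Then $\mathcal O=E[\Pi;\sigma]/(\Pi^K)$: its elements are uniquely $\sum_{i=0}^{K-1}a_i\Pi^i$ with $a_i\in E$, and they multiply by $\Pi a=\sigma(a)\Pi$, that is, $(a\Pi^i)(b\Pi^j)=a\sigma^i(b)\Pi^{i+j}$, with $\Pi^K=0$.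

For instance, $\delta\Pi=-\Pi\delta$. Associativity holds because both bracketings of $(a\Pi^i)(b\Pi^j)(c\Pi^l)$ give $a\sigma^i(b)\sigma^{i+j}(c)\Pi^{i+j+l}$. Since $\sigma^2=1$, *even powers of $\Pi$ are central*, and so are the elements of $F$. We have $\Pi^i\mathcal O=\mathcal O\Pi^i$, a two-sided nilpotent ideal for $i\ge1$.

**The involution.** Define an additive map by
$$\overline{a\Pi^i}=(-1)^i\sigma^{i+1}(a)\Pi^i ,$$
so that $\bar a=\sigma(a)$ on $E$, $\bar\Pi=-\Pi$, and
$$\overline{a\Pi^i}=-a\Pi^i\ (i\text{ odd}),\qquad\overline{a\Pi^i}=\sigma(a)\Pi^i\ (i\text{ even}).$$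
It has order $2$. It reverses products: since $\sigma^{2i}=1$,
$$\overline{(a\Pi^i)(b\Pi^j)}=(-1)^{i+j}\sigma^{i+j+1}(a)\,\sigma^{j+1}(b)\,\Pi^{i+j}=\overline{b\Pi^j}\;\overline{a\Pi^i}.$$
So it is an anti-automorphism of $\mathcal O$. Put $V_i=E$ for $i$ odd and $V_i=E_0$ for $i$ even. Then
$$\overline{a\Pi^i}=-a\Pi^i\iff a\in V_i .$$

**Definition (the group $G$ and its filtration).** $G=\{u\in1+\Pi\mathcal O:u\bar u=1\}$, $G_i=G\cap(1+\Pi^i\mathcal O)$ for $1\le i\le K$, and $G_i=1$ for $i\ge K$.

The set $1+\Pi\mathcal O$ is a group of order $p^{2(K-1)}$. If $u\bar u=v\bar v=1$, then $uv\,\overline{uv}=uv\bar v\bar u=1$. Also $u^{-1}=\bar u$, which satisfies $\bar u\,\bar{\bar u}=\bar uu=1$. So $G$ is a finite $p$-group, $G_1=G$, and $G_i\trianglelefteq G$ because $1+\Pi^i\mathcal O$ is normal in $1+\Pi\mathcal O$.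

For example, let $K=3$. If $u=1+a\Pi+b\Pi^2$, then $\bar u=1-a\Pi+\sigma(b)\Pi^2$ and $u\bar u=1+(b+\sigma(b)-a\sigma(a))\Pi^2$. So $a\in E$ is free and $b\in\frac12a\sigma(a)+E_0$, and $|G|=p^2\cdot p=p^3$.

## Layers and commutators of the group $G$

**Step 1: enough elements.** We need elements of $G$ with prescribed leading coefficient. Let $i\ge1$, $y\in\Pi^i\mathcal O$ and $\bar y=-y$. The *Cayley element* of $y$ is
$$u=\Bigl(1+\frac y2\Bigr)\Bigl(1-\frac y2\Bigr)^{-1}.$$
Both factors are units because $y$ is nilpotent, and they commute. We have $\bar u=(1+\frac y2)^{-1}(1-\frac y2)$, so $u\bar u=1$ and $u\in G_i$. Expanding, $u=1+y+\frac{y^2}2+\cdots\equiv1+y\pmod{\Pi^{i+1}}$. Moreover $u$ commutes with everything that commutes with $y$.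

**Step 2: the layers.** We compute $G_i/G_{i+1}$ for $1\le i\le K-1$. If $u=1+a\Pi^i+\cdots\in G_i$, the coefficient of $\Pi^i$ in $u\bar u=1$ gives $a\Pi^i+\overline{a\Pi^i}=0$, so $a\in V_i$. Hence $\lambda_i(u)=a$ defines a homomorphism $\lambda_i:G_i\to V_i$ with kernel $G_{i+1}$. It is onto, by the Cayley elements of $y=a\Pi^i$, $a\in V_i$. So the layers have order $p^2$ and $p$ alternately.

**Step 3: commutators.** Let $x\in G_i$, $y\in G_j$, $\lambda_i(x)=a$, $\lambda_j(y)=b$. By (1), $[x,y]\in G_{i+j}$, and if $i+j\le K-1$,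
$$\lambda_{i+j}([x,y])=a\sigma^i(b)-b\sigma^j(a).\tag{2}$$
As $\sigma$ is $-1$ on $E_0$, this reads
$$\begin{aligned}i\text{ even},\ j\text{ odd}&:\quad 2ab;\\ i\text{ odd},\ j\text{ even}&:\quad-2ab;\\ i,j\text{ odd}&:\quad a\sigma(b)-b\sigma(a)\in E_0,\end{aligned}\tag{3}$$
and $0$ if $i$ and $j$ are both even. In particular $\gamma_i(G)\le G_i$, so $G$ has class at most $K-1$.

**Step 4: one bracket suffices between odd levels.** Let $a\in E$, $a\ne0$. The $F$-linear map $E\to E_0$, $b\mapsto a\sigma(b)-b\sigma(a)$, is onto: for $b=a\beta$ with $\beta\in E\setminus F$ its value is $a\sigma(a)(\sigma(\beta)-\beta)\ne0$, and $\dim_FE_0=1$.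

**Step 5: filling.** If $N\le G$, then each $\lambda_l(N\cap G_l)$ is an additive subgroup of $V_l$, hence an $F$-subspace because $F=\mathbb F_p$. If it equals $V_l$ for all $l$ with $s\le l\le K-1$, then $G_s\le N$ by Lemma 2 (trivially if $s\ge K$). We then say that $N$ fills these levels.

## Dividing by even powers of $\Pi$

This lemma supplies the shallow commuting elements. Only even powers of $\Pi$ are central, so we can shift levels by even amounts only, and the parity of the level is preserved.

**Lemma 5.** Let $g\in G$ be non-central in $\mathcal O$. Then there are a parity $\epsilon\in\{0,1\}$ and a non-zero $a$ (in $E_0$ if $\epsilon=0$, in $E$ if $\epsilon=1$) such that for every $l$ with $1\le l\le K-1$ and $l\equiv\epsilon\pmod2$ there is $u_l\in G_l$ with $u_lg=gu_l$ and $\lambda_l(u_l)=a$.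

*Proof.* *Splitting off a central part.* Put $s=\frac12(g+\bar g)$ and $w=\frac12(g-\bar g)$, so $g=s+w$. As $\bar s=s$, the odd coefficients of $s$ vanish, and its even coefficients are fixed by $\sigma$, so they lie in $F$. Hence $s$ is central. As $\bar w=-w$ and $g\equiv\bar g\equiv1\pmod\Pi$, we have $w=\sum_{i\ge1}w_i\Pi^i$ with $w_i\in V_i$. Since $g$ is not central, $w\ne0$. Let $j$ be the least index with $w_j\ne0$, let $a=w_j$, and let $\epsilon$ be the parity of $j$.

*Shifting.* Let $l\equiv j\pmod2$, $1\le l\le K-1$, and put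
$$y_l=\sum_{i\ge j}w_i\Pi^{i+l-j},$$
where terms with exponent at least $K$ are $0$. Each index has been shifted by the even number $l-j$, so $w_i\in V_i=V_{i+l-j}$ and $\bar y_l=-y_l$. If $l\ge j$, then $y_l=w\Pi^{l-j}$. If $l<j$, then no term is truncated and $w=y_l\Pi^{j-l}$. In both cases the power of $\Pi$ is even, hence central, so $y_l$ commutes with $w$. So it commutes with $g=s+w$. Let $u_l$ be the Cayley element of $y_l$. It commutes with $g$, lies in $G_l$, and $\lambda_l(u_l)=w_j=a$. $\square$

## From $G_m\le Q$ to $G_{m^*}\le P(Q)$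

**Proposition 6.** Let $m\ge1$ and let $Q$ be a subgroup with $G_m\le Q\le G$. Put $m^*=2m$ if $m$ is odd and $m^*=2m+1$ if $m$ is even. Then $G_{m^*}\le P(Q)$.

*Proof.* Let $g\in Q$ and $N=C_Q(g)^Q$; we show $G_{m^*}\le N$. If $g$ is central in $\mathcal O$, then $N=Q\ge G_{m^*}$. Otherwise take $\epsilon,a,u_l$ from Lemma 5. For $l\ge m$ we have $u_l\in G_m\le Q$, so $u_l\in C_Q(g)\le N$. Since $N\trianglelefteq Q$, commutators of elements of $N$ with elements of $G_m$ lie in $N$.

Let $m_e$ and $m_o$ be the least even and the least odd integer that is at least $m$. Then $\{m_e,m_o\}=\{m,m+1\}$ and $m_e+m_o=2m+1$. All levels $l$ below satisfy $l\le K-1$.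

**Case $\epsilon=0$.** We fill all levels from $2m$ on. For even $l\ge m$, $u_l$ gives $a\in\lambda_l(N\cap G_l)$, and $a$ spans $V_l=E_0$. For odd $l\ge2m+1$, the number $l-m_e$ is odd and at least $m_o\ge m$. Commuting $u_{m_e}\in N$ with the elements of $G_{l-m_e}\le G_m$ gives by (3) all $2ab$ with $b\in E$, that is, all of $E=V_l$. So $G_{2m}\le N$.

**Case $\epsilon=1$, even levels.** For even $l\ge2m_o$, the number $l-m_o$ is odd and at least $m_o$. Commuting $u_{m_o}$ with the elements of $G_{l-m_o}\le G_m$ fills $E_0=V_l$, by Step 4 of the section on layers.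

**Case $\epsilon=1$, odd levels.** Let $l\ge2m+1$ be odd. Then $u_l\in N$ gives $a\in\lambda_l(N\cap G_l)$, but $V_l=E$ has dimension $2$, so we need one more direction. The number $l-m_o$ is even and at least $m_e\ge m$. Commuting $u_{m_o}$ with the elements of $G_{l-m_o}$ gives by (3) all $-2ab$ with $b\in E_0=F\delta$, that is, $Fa\delta$. As $\delta\notin F$, the elements $a$ and $a\delta$ span $E$ over $F$.

So for $\epsilon=1$, $N$ fills all odd levels from $2m+1$ on and all even levels from $2m_o$ on. If $m$ is odd, $2m_o=2m$ and $G_{2m}\le N$. If $m$ is even, $2m_o=2m+2$ and $G_{2m+1}\le N$.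

In all cases $G_{m^*}\le N$. $\square$

## The recursion $m_{j+1}=m_j^*$ and the proof of Theorem A

Let $m_j=\lfloor2^{j+2}/3\rfloor$ for $j\ge 0$. As $2^{j+2}\equiv1\pmod 3$ for $j$ even and $\equiv2$ for $j$ odd,
$$m_j=\frac{2^{j+2}-1}3\ \text{(odd), } j\text{ even};\qquad m_j=\frac{2^{j+2}-2}3\ \text{(even), } j\text{ odd}.$$
Then $m_0=1$ and $m_{j+1}=m_j^*$. Indeed, for $j$ even $2m_j=(2^{j+3}-2)/3=m_{j+1}$, and for $j$ odd $2m_j+1=(2^{j+3}-1)/3=m_{j+1}$. The sequence begins $1,2,5,10,21$.

**Step 1: a lower bound for all iterates.** We claim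
$$G_{m_j}\le P^j(G)\qquad(j\ge0).\tag{4}$$
For $j=0$ this is $G_1=G$. If it holds for $j$, then Proposition 6 with $Q=P^j(G)$ and $m=m_j$ gives $G_{m_{j+1}}\le P^{j+1}(G)$.

**Step 2: choose $K$ so that $G_{m_{n-1}}$ is still non-abelian.** Take $K=m_n+1$, which is at least $3$, and put $m=m_{n-1}$, so $m_n=m^*\le K-1$. If $m$ is odd, then by (3) and Step 4 of the section on layers there are two elements of $G_m$ whose commutator has non-zero leading coefficient at level $2m=m_n$. If $m$ is even, take an element of $G_m$ and one of $G_{m+1}$ with non-zero leading coefficients $a,b$; their commutator has leading coefficient $2ab\ne0$ at level $2m+1=m_n$. So $G_m$ is non-abelian.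

**Step 3: conclusion.** By (4), $P^{n-1}(G)\ge G_{m_{n-1}}$ is non-abelian, so $P^n(G)\ne P^{n-1}(G)$ by Lemma 1. The class of $G$ is at most $K-1=m_n=\lfloor2^{n+2}/3\rfloor$. This proves Theorem A. $\square$

For instance, let $n=2$. Then $K=6$, the layers at levels $1,\dots,5$ have orders $p^2,p,p^2,p,p^2$, and $|G|=p^8$. The class is at most $5$, and $P(G)$ contains $G_2$, a non-abelian group of order $p^6$.

Theorem A and Theorem B3 together answer the question: **for every positive integer $n$ such a finite nilpotent group exists**, and it can be chosen to be a $p$-group for any given prime $p$.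

## The numbers $c(n)$ and $\lambda_p(c)$, and chains of exact length

**Step 1: bounds for $c(n)$.** Theorem B1 gives $c(n)\ge2^n$, and Theorem A gives $c(n)\le\lfloor2^{n+2}/3\rfloor$. The values $c(1)=2$ and $c(2)=4$, the latter attained by $D_8\wr C_2$, were found above.

**Step 2: the length function and direct products.** This lets us adjust the class without losing length. For a finite nilpotent group $G$ let $\ell(G)$ be the number of strict inclusions in $G\ge P(G)\ge P^2(G)\ge\cdots$. By Lemma 1 the chain strictly decreases until it reaches an abelian group and is constant from there on. So $\ell(G)$ is the least $j$ with $P^j(G)$ abelian. Moreover $C_{A\times B}((a,b))=C_A(a)\times C_B(b)$, and the normal closure of this subgroup is $C_A(a)^A\times C_B(b)^B$. Intersecting over all $(a,b)$ gives $P(A\times B)=P(A)\times P(B)$. Hence $\ell(A\times B)=\max(\ell(A),\ell(B))$.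

**Step 3: the upper bound $\lambda_p(c)\le n$.** If $\ell=\ell(G)\ge1$ and $G$ has class $c$, then $P^\ell(G)\ne P^{\ell-1}(G)$, so $c\ge2^\ell$ by B1. Thus $\ell(G)\le\lfloor\log_2c\rfloor=n$.

**Step 4: the lower bounds for $\lambda_p(c)$.** Let $k\ge1$ and $c\ge\lfloor2^{k+2}/3\rfloor$. Let $A$ be a $p$-group from Theorem A with $k$ in place of $n$; its class is at most $c$, and $\ell(A)\ge k$. Then $A\times UT_{c+1}(p)$ is a finite $p$-group of class exactly $c$ with $\ell\ge k$, so $\lambda_p(c)\ge k$. Now let $n=\lfloor\log_2c\rfloor$.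

If $n\ge1$ and $c\ge\lfloor2^{n+2}/3\rfloor$, we may take $k=n$, and $\lambda_p(c)=n$ by Step 3. If $n=0$, then $c=1$ and $\lambda_p(1)=0=n$, by Step 3. If $n\ge2$, we may always take $k=n-1\ge 1$, because $\lfloor2^{n+1}/3\rfloor\le2^n\le c$; so $\lambda_p(c)\ge n-1$. If $n\le1$, the bound $\max(n-1,0)=0$ is trivial. This completes the proof of Theorem B2. $\square$

**Step 5: proof of Theorem B4.** We trim a chain that may be too long. For $n=0$ take the trivial group. For $n\ge1$ take a finite $p$-group $G$ with $P^n(G)\ne P^{n-1}(G)$, from Theorem A if $p$ is odd and from Theorem B3 if $p=2$. Then $P^{n-1}(G)$ is non-abelian, so $\ell(G)\ge n$. Put $H=P^{\ell(G)-n}(G)$, a finite $p$-group. Since $P^i(H)=P^{\ell(G)-n+i}(G)$, the chain of $H$ is the end of the chain of $G$, with the first $\ell(G)-n$ strict inclusions removed. So it has exactly $n$ strict inclusions. $\square$
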